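# Tubes of real curves, and which loops in $X(\mathbb R)$ are limits of rational curves

## 1. A tube, and adding a function with poles inside it

Let $X$ be a smooth proper variety of dimension $n$ defined over $\mathbb R$. Its complex points $X(\mathbb C)$ form a compact complex manifold with an antiholomorphic involution (complex conjugation), whose fixed points are the compact manifold $X(\mathbb R)$. We call a holomorphic map between manifolds with such involutions *real* if it commutes with the involutions. On $\mathbb P^1$ the involution is $z\mapsto\bar z$, with fixed points $\mathbb{RP}^1$. A subset is *conjugation-invariant* if the involution preserves it.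

**Definition (tube).** Let $x\in X(\mathbb R)$. A *tube at $x$* is a triple $(\tau,O,\psi)$ consisting of

* a real holomorphic map $\tau:B\times\mathbb P^1\to X(\mathbb C)$, where $B\subset\mathbb C^{n-1}$ is a conjugation-invariant ball about $0$ and $\tau(0,0)=x$;
* a conjugation-invariant open set $O\subset X(\mathbb C)$ containing $x$;
* a real holomorphic open embedding $\psi=(b,w):O\to B\times\mathbb C$ with $\psi(x)=(0,0)$ and $\tau\circ\psi=\mathrm{id}_O$.

The *direction* of the tube is the vector $\partial_w\tau(0,0)\in T_xX(\mathbb R)$.

So $X$ is locally foliated near $x$ by the curves $\tau(\{b\}\times\mathbb P^1)$, and $w$ is a coordinate along the leaves. The leaves are complete rational curves: the coordinate $w$ may leave $O$ and run through all of $\mathbb P^1$, including $\infty$, and $\tau$ still makes sense. We do not ask $\tau$ to be injective.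

**Example.** Let $X=\mathbb P^1\times\mathbb P^1$ and $x=(0,0)$. Then $\tau(b,w)=(w,b)$, with $b$ in a disk, is a tube at $x$ in the first coordinate direction; $\tau(b,w)=(b,w)$ is one in the second. Here $O$ is a small product of disks and $\psi$ is the evident inverse.

**Definition (tube move).** Let $(\tau,O,\psi=(b,w))$ be a tube, $J\subsetneq\mathbb S^1$ a closed arc, $c\in C^\infty(\mathbb S^1,\mathbb R)$ with $\operatorname{supp}c\subset J$, and $f:\mathbb S^1\to X(\mathbb R)$ a $C^\infty$ map with $f(J)\subset O$. Put
$$M_cf(u)=\tau\big(b(f(u)),\,w(f(u))+c(u)\big)\ \text{ for }u\text{ near }J,\qquad M_cf=f\ \text{ off }\operatorname{supp}c .$$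

The two formulas agree where both apply, because $\tau\psi=\mathrm{id}_O$. Since $\tau,\psi$ are real and $c$ is real-valued, $M_cf$ is a $C^\infty$ map to $X(\mathbb R)$. It slides the loop $f$ along the leaves of the tube, by the amount $c(u)$, over the arc $J$ only.

What this is for: suppose $f$ is the real locus of an algebraic curve $\mathbb P^1\to X$. Then $M_cf$ usually is not one, since a bump function is not analytic. We shall show that $M_cf$ is still a *limit* of algebraic curves. For this we replace $c$ by a meromorphic function $\rho(z)$ on a complex neighborhood of $J$. The map $z\mapsto\tau(b(z),w(z)+\rho(z))$ is holomorphic even at the poles of $\rho$, because the second factor of the tube is $\mathbb P^1$. Two features matter: $c$ may be as large as we like, and the only hypothesis on $f$ is $f(J)\subset O$, where $O$ depends on the tube and not on $f$. Such moves will generate every homotopy of loops.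

## 2. Loops, rational curves, and the theorem

Varieties are proper throughout. We identify $\mathbb{RP}^1$ with $\mathbb S^1$ by a fixed diffeomorphism.

**Definition (rational curve in $X(\mathbb R)$).** A *rational curve* $\mathbb{RP}^1\to X(\mathbb R)$, or *real algebraic map*, is the restriction to real points of a morphism $g:\mathbb P^1\to X$ defined over $\mathbb R$. Constant maps are allowed.

For example, a rational function with real coefficients is such a map for $X=\mathbb P^1$.

**Definition (approximation).** A $C^\infty$ map $f:\mathbb S^1\to X(\mathbb R)$ *can be approximated by rational curves* if every neighborhood of $f$ in the $C^\infty$ topology (uniform convergence of all derivatives, in charts) contains a rational curve.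

**Definition (rationally connected).** A smooth proper complex variety is *rationally connected* if two general points lie on the image of some morphism from $\mathbb P^1$. A smooth proper real variety $X$ is rationally connected if $X(\mathbb C)$ is.

For example $\mathbb P^n$ is rationally connected, by lines. So is every smooth proper variety birational to $\mathbb P^n$ over $\mathbb C$: two general points lie in an open set isomorphic to an open set of $\mathbb P^n$, and the line through them there extends to a morphism $\mathbb P^1\to X$ by properness.

**Theorem 1.** Let $X_1$ be a smooth, proper, rationally connected variety over $\mathbb R$. A $C^\infty$ map $f:\mathbb S^1\to X_1(\mathbb R)$ can be approximated by rational curves if and only if it is homotopic to a rational curve $\mathbb{RP}^1\to X_1(\mathbb R)$.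

The statement is a conjecture in János Kollár, Frédéric Mangolte, "Approximating curves on real rational surfaces", arXiv:1210.5687 (2012). A known result, which we do not use, says that if $X$ is smooth, proper and birational to $\mathbb P^n$ over $\mathbb R$, then every $C^\infty$ map $\mathbb S^1\to X(\mathbb R)$ can be approximated by rational curves.

## 3. Projective space by hand, and a surface with two spheres

**Example ($X=\mathbb P^n$).** Every $C^\infty$ map $f:\mathbb{RP}^1\to\mathbb{RP}^n$ can be approximated, and Fourier series suffice. Let $q:\mathbb S^1\to\mathbb{RP}^1$ be the double cover. The double cover $\mathbb S^n\to\mathbb{RP}^n$ pulls back along $f$ to a double cover of a circle, and this becomes trivial after pulling back along the degree-two map $q$. So $f\circ q$ lifts to a smooth $F:\mathbb S^1\to\mathbb S^n\subset\mathbb R^{n+1}$. Both $F(-v)$ and $F(v)$ lift $f(q(v))$, so $F(-v)=\varepsilon F(v)$ with a constant sign $\varepsilon$. Hence the Fourier series of $F$ has only frequencies $k$ with $(-1)^k=\varepsilon$. Its partial sums converge to $F$ in $C^\infty$. A partial sum with frequencies $k\le N$,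 $k\equiv N \bmod 2$, is the restriction to the circle of homogeneous polynomials of degree $N$ in $(x,y)$: $\cos k\theta$ and $\sin k\theta$ are homogeneous of degree $k$, and we multiply by $(x^2+y^2)^{(N-k)/2}$. For large $N$ the partial sum has no zero on the circle. After division by a common factor, the polynomials define a morphism $\mathbb P^1\to\mathbb P^n$ over $\mathbb R$ which is $C^\infty$-close to $f$ on $\mathbb{RP}^1$.

This uses global homogeneous coordinates, which a general $X_1$ does not have.

**Example (two spheres).** Put $Q(t)=(t^2-1)(t^2-4)$ and let $X_1$ be the conic bundle over $\mathbb P^1_t$ given by $x^2+y^2+Q(t)z^2=0$. We compactify over $t=\infty$ by regarding $Q$ as a form of degree $4$ and $x,y$ as twisted by degree $2$; the fiber over $\infty$ is $x^2+y^2+z^2=0$. A singular point would have $x=y=0$, hence $z\ne0$, $Q=0$ and $Q'=0$; but $Q$ has simple roots, so $X_1$ is smooth. Over $\mathbb C$, with $z=1$, the equation reads $(x+iy)(x-iy)=-Q(t)$, so the function field is $\mathbb C(t,x+iy)$. Thus $X_1(\mathbb C)$ is rational and $X_1$ is rationally connected. On real points $z\ne0$ and $x^2+y^2=-Q(t)$,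 which forces $t\in[-2,-1]\cup[1,2]$. Over each interval we get a surface of revolution closing up at simple zeros, that is, a sphere. The number of connected components of the real locus is a birational invariant of smooth proper real varieties, so $X_1$ is not rational over $\mathbb R$, and the known result quoted above does not apply. Every loop in a sphere is homotopic to a constant map, and a constant map to a real point is a rational curve. So Theorem 1 says that every loop in $X_1(\mathbb R)$ is a limit of rational curves.

## 4. The easy implication, and a product with $\mathbb P^1$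

**Only if.** Two $C^0$-close maps to the compact manifold $X_1(\mathbb R)$ are homotopic (move along short geodesics). So a map that can be approximated by rational curves is homotopic to one.

**Reduction for the other implication.** If $\dim X_1=0$ there is nothing to prove, so let $\dim X_1\ge1$ and put
$$X:=X_1\times\mathbb P^1,\qquad n=\dim X\ge2,\qquad T=T_X .$$
The purpose of the extra factor is to make certain auxiliary curves embedded; see Lemma 6. The variety $X$ is smooth and proper. It is rationally connected: if $h:\mathbb P^1\to X_1(\mathbb C)$ has $h(p)=x$, $h(p')=x'$ with $x\neq x'$, then $p\ne p'$, and $(h,\phi)$ joins $(x,s)$ to $(x',s')$ for any morphism $\phi:\mathbb P^1\to\mathbb P^1$ with $\phi(p)=s$, $\phi(p')=s'$. If $f$ is homotopic to a rational curve $g$ in $X_1(\mathbb R)$ and $c_0\in\mathbb{RP}^1$, then $(f,c_0)$ is homotopic to the rational curve $(g,c_0)$ in $X(\mathbb R)$; and approximations of $(f,c_0)$ by rational curves project to approximations of $f$. So it suffices to prove the "if" part for $X$.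

Let
$$\mathcal R\subset C^\infty(\mathbb S^1,X(\mathbb R))$$
be the closure of the set of rational curves. We must show: if $f$ is homotopic to a rational curve, then $f\in\mathcal R$.

Two remarks are used constantly. By GAGA (SGA1 XII, applied to graphs) a holomorphic map $\mathbb P^1\to X(\mathbb C)$ is a morphism, and if it is real it is defined over $\mathbb R$ by Galois descent. So *real holomorphic maps $\mathbb P^1\to X(\mathbb C)$ are rational curves*. And if holomorphic maps converge uniformly on a complex neighborhood of a compact set $K$, they converge on $K$ with all derivatives, by Cauchy estimates in charts.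

## 5. Where small deformations and holomorphic bumps stop

Given a homotopy from a rational curve $g$ to $f$, a sensible first attempt is to deform $g$ step by step along it. If $g^*T$ is positive enough, $g$ lies in a family $E(\cdot,y)$ of rational curves, $y$ in a small ball $\Omega$ of $H^0(\mathbb P^1,g^*T)$. This has two defects. The family is finite-dimensional: if $X=\mathbb P^1\times\mathbb P^1$ and $g$ is constant, nearby members of the family have bidegree $(0,0)$, so they are all constant, and no nonconstant small loop is reached. And the size of $\Omega$ comes from a local argument at $g$. Nothing bounds it below as $g$ varies, so step-by-step motion along a homotopy may stall before the end.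

A tube cures the second defect, and in the example of Section 1 it cures both at once: there we may replace $g=(g_1,g_2)$ by $(g_1+\rho,g_2)$ for any rational function $\rho$ with real coefficients. But a tube in a general $X$ is only usable where the curve lies in $O$, that is, for $z$ in a neighborhood $D_2$ of the arc $J$ in $\mathbb P^1(\mathbb C)$. Outside we must keep the old curve, up to a small deformation. So we want $\rho$ on $D_2$ with two properties: $\rho\approx c$ on $J$, and $\rho\approx0$ on a ring $A=D_2\setminus\overline{D_1}$ around $J$, so that the modified piece and the old curve almost match on $A$.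

If $\rho$ is holomorphic this is impossible. By the maximum principle, applied to slightly larger neighborhoods of $\overline{D_1}$ in $D_2$, $\sup_{D_1}|\rho|\le\sup_A|\rho|$, so a $\rho$ that is small on $A$ is small on $J$.

With poles it is possible. Let $u\in\mathbb R$ and
$$\rho(z)=\frac{\delta^2}{(z-u)^2+\delta^2},\qquad 0<\delta<\tfrac r4 .$$
Then $\rho(u)=1$, while for $|z-u|\ge r/2$ we have $|(z-u)^2+\delta^2|=|z-u-i\delta|\,|z-u+i\delta|\ge(r/4)^2$, so $|\rho(z)|\le16\delta^2/r^2$, which is as small as we like. The poles $u\pm i\delta$ are nonreal and lie near $J$. In a tube they do no harm. The new curve is close to the old one near the real points away from $J$, and on the ring, but not near the poles: there it runs through the point $w=\infty$ of a leaf.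

What remains is to repair the small mismatch on $A$. This is done by a splitting of functions on $A$ and a contraction argument.

## 6. Free curves, and three facts to be proved later

Every vector bundle on $\mathbb P^1$ is a sum $\bigoplus\mathcal O(a_i)$. Since $H^1(\mathcal O(a))=0$ iff $a\ge-1$, such a bundle $S$ satisfies: all $a_i\ge0$ iff $H^1(S(-1))=0$ iff $S$ is globally generated; and all $a_i\ge1$ iff $H^1(S(-2))=0$. In the last case $S$ is *ample*. A quotient of an ample bundle is ample: a summand $\mathcal O(b)$ of the quotient receives a nonzero map from some $\mathcal O(a)$ with $a\ge1$, so $b\ge a\geq 1$.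

**Definition (free).** A real rational curve $g:\mathbb P^1\to X$ is *free* if $H^1(\mathbb P^1,g^*T(-1))=0$. Then $g^*T$ is globally generated and $H^1(g^*T)=0$.

**Example.** A constant curve is free ($g^*T$ is trivial) but not ample. For a line in $\mathbb P^n$, $g^*T=\mathcal O(2)\oplus\mathcal O(1)^{n-1}$ is ample. For the exceptional curve of a blown-up point on a surface, $g^*T=\mathcal O(2)\oplus\mathcal O(-1)$, which is not free.

The analytic argument uses three facts about $X=X_1\times\mathbb P^1$. They are proved in Sections 9–13.

* **(F1)** If $g$ is a free real curve and $V=H^0(\mathbb P^1,g^*T)$, there are a conjugation-invariant ball $\Omega\subset V$ about $0$ and a real holomorphic map $E:\mathbb P^1\times\Omega\to X(\mathbb C)$ with $E(\cdot,0)=g$ and $\partial_yE(z,0)s=s(z)\in T_{g(z)}X$ for $s\in V$. (Lemma 5.)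
* **(F2)** Every real rational curve is a $C^\infty$ limit, on $\mathbb{RP}^1$, of free real rational curves. So the free ones are dense in $\mathcal R$. (Lemma 7.)
* **(F3)** At every $x\in X(\mathbb R)$ there are $n$ tubes whose directions form a basis of $T_xX(\mathbb R)$. (Lemma 8.)

## 7. Tube moves preserve limits of rational curves

**Lemma 2.** Let $(\tau,O,\psi=(b,w))$ be a tube, $J\subsetneq\mathbb S^1$ a closed arc, $c\in C^\infty(\mathbb S^1,\mathbb R)$ with $\operatorname{supp}c\subset J$, and $f\in\mathcal R$ with $f(J)\subset O$. Then $M_cf\in\mathcal R$.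

**Step 1: we may assume that $f$ is a free rational curve.** This step gives us a family $E$ to correct with. The map $f\mapsto M_cf$ is continuous on the open set $\{f:f(J)\subset O\}$ of $C^\infty(\mathbb S^1,X(\mathbb R))$: near $J$ it is composition with the smooth map $(u,p)\mapsto\tau(\psi(p)+(0,c(u)))$. Free curves are dense in $\mathcal R$ by (F2), and $\mathcal R$ is closed. So it suffices to treat $f=g|_{\mathbb{RP}^1}$ with $g$ free. Choose a real coordinate $z$ on $\mathbb P^1$ in which $J=[j_0,j_1]\subset\mathbb R$. Let $E:\mathbb P^1\times\Omega\to X$ be as in (F1), and identify $V=\mathbb C^m$ by a real basis. We use Euclidean norms.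

**Step 2: converting displacements of a point of $X$ into displacements of the parameter $y$.** On the ring we shall have to express a point moved along the tube as a point of the family $E$. This step prepares that. For $r>0$ let
$$D_2=\{|\mathrm{Im}\,z|<r,\ j_0-r<\mathrm{Re}\,z<j_1+r\},\qquad D_1=\{|\mathrm{Im}\,z|<\tfrac r2,\ j_0-\tfrac r2<\mathrm{Re}\,z<j_1+\tfrac r2\},$$
and $A=D_2\setminus\overline{D_1}$. Since $g(J)\subset O$, for $r$ small and after shrinking $\Omega$ the map $E$ sends (a neighborhood of $\overline{D_2}$)$\times\Omega$ into $O$. There put
$$\Psi=\psi\circ E\in B\times\mathbb C\subset\mathbb C^n,\qquad L(z)=\partial_y\Psi(z,0):\mathbb C^m\to\mathbb C^n .$$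
$L$ is holomorphic and real, and $L(z)s=d\psi(s(z))$. Since $g^*T$ is globally generated, $L(z)$ is onto. For $z\in J$ it is a real matrix of rank $n$, so $LL^{\mathsf T}$ is positive definite there. Hence, for $r$ small, $LL^{\mathsf T}$ is invertible near $\overline{D_2}$, and
$$\Lambda=L^{\mathsf T}(LL^{\mathsf T})^{-1}$$
is a real holomorphic right inverse of $L$ near $\overline{D_2}$. Fix such an $r$.

Let $F(z,y,e)=\Psi(z,y+\Lambda(z)e)$ for $e\in\mathbb C^n$. Then $\partial_eF(z,0,0)=L\Lambda=\mathrm{Id}$. By compactness of $\overline{D_2}$ there is $\epsilon>0$ such that for $z\in\overline{D_2}$, $|y|\le\epsilon$, $|e|\le\epsilon$ the map $F$ is defined and $\|\partial_eF-\mathrm{Id}\|\le\frac12$. Let $|y|<\epsilon$ and $|q-\Psi(z,y)|<\epsilon/2$. The map $e\mapsto e-F(z,y,e)+q$ has Lipschitz constant at most $\frac12$ on $\{|e|\le\epsilon\}$, and its value at $e=0$ is $q-\Psi(z,y)$, of norm $<\epsilon/2$; so it maps the closed ball into its interior. It has a unique fixed point $e=e(z,y,q)$, that is,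
$$\Psi\big(z,y+\Lambda(z)e(z,y,q)\big)=q,\qquad |e(z,y,q)|\le2\,|q-\Psi(z,y)|, \tag{1}$$
where the estimate follows from $|e|\le\frac12|e|+|q-\Psi(z,y)|$. The function $e(z,y,q)$ is holomorphic for $z\in D_2$ by the implicit function theorem ($\partial_eF$ is invertible), and real by uniqueness.

**Step 3: bump functions with poles.** We construct the $\rho$ of Section 5 for a general $c$. For $0<\delta<r/4$ let $k_\delta(t)=\frac1\pi\frac{\delta}{t^2+\delta^2}$, the Poisson kernel. On $\mathbb R$, $k_\delta*c\to c$ uniformly with all derivatives as $\delta\to0$. If $z\notin D_1$, then $\mathrm{dist}(z,J)\ge r/2$, so $|(u-z)^2+\delta^2|\ge(r/4)^2$ for $u\in J$, as in Section 5. Hence $\int c(u)k_\delta(u-z)\,du=O(\delta)$ uniformly for $z\notin D_1$. For fixed $\delta$, the Riemann sums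
$$\sum_ic(u_i)\,k_\delta(u_i-z)\,\Delta u,\qquad u_i\in J,$$
converge to this integral uniformly on $\overline A$, and with all $z$-derivatives uniformly on $[j_0-r,j_1+r]$, because the integrand is smooth in $(u,z)$ there. They are rational functions of $z$ with real coefficients, and their poles lie among the points $u_i\pm i\delta\in D_1\setminus\mathbb R$. By a diagonal choice we get real rational functions $\rho_k$ without poles on $\mathbb R\cup\overline A$ and with
$$\rho_k\to c\ \text{ in }C^\infty([j_0-r,j_1+r]),\qquad\|\rho_k\|_A:=\sup_A|\rho_k|\to0. \tag{2}$$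

**Step 4: the moved family, and its mismatch on the ring.** Let $\rho=\rho_k$ and put
$$E_\rho(z,y)=\tau\big(b(E(z,y)),\,w(E(z,y))+\rho(z)\big),\qquad z\in D_2,\ y\in\Omega .$$
This is a real holomorphic map $D_2\times\Omega\to X$. Near a pole of $\rho$ the second argument is a holomorphic map to $\mathbb P^1$, because $1/(w+\rho)=\rho^{-1}/(1+w\rho^{-1})$ is holomorphic there.

On the ring, we compare $E_\rho$ with $E$. If $\|\rho\|_A<\epsilon/2$, put
$$\kappa_\rho(z,y)=\Lambda(z)\,e\big(z,y,\Psi(z,y)+(0,\rho(z))\big)\qquad\text{on }A\times\{|y|<\epsilon\}.$$
It is holomorphic and real, and by (1) $\Psi(z,y+\kappa_\rho)=\Psi(z,y)+(0,\rho)$. Apply $\tau$. Since $\tau\psi=\mathrm{id}_O$, the left side becomes $E(z,y+\kappa_\rho)$ and the right side becomes $E_\rho(z,y)$. So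
$$E\big(z,y+\kappa_\rho(z,y)\big)=E_\rho(z,y),\qquad|\kappa_\rho|\le C\|\rho\|_A,\qquad|\partial_y\kappa_\rho|\le C\|\rho\|_A\ \text{ for }|y|\le\tfrac\epsilon2, \tag{3}$$
the last by Cauchy estimates. Here and below $C$ denotes constants that do not depend on $\rho$.

We look for a curve equal to $E(z,\alpha(z))$ outside $\overline{D_1}$ and to $E_\rho(z,\beta(z))$ in $D_2$, with $\alpha,\beta$ small and holomorphic. By (3) the two agree on $A$ if
$$\alpha(z)-\beta(z)=\kappa_\rho(z,\beta(z))\qquad(z\in A). \tag{4}$$

**Step 5: splitting a function on the ring.** This step solves (4) when the right side is a given function. Let $\mathcal H$ be the Banach space of bounded holomorphic maps $A\to V$ with the sup norm. Let $\chi:\mathbb P^1\to[0,1]$ be smooth with $\chi(\bar z)=\chi(z)$, $\chi=0$ near $\overline{D_1}$ and $\chi=1$ near $\mathbb P^1\setminus D_2$. For $\eta\in\mathcal H$ the function $v=\eta\,\partial\chi/\partial\bar z$ is smooth with compact support in $A$; extend it by $0$ and let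
$$\mathcal Tv(z)=\frac1\pi\int\frac{v(\zeta)}{z-\zeta}\,d\lambda(\zeta),$$
with $\lambda$ Lebesgue measure. Then $|\mathcal Tv|\le C\|\eta\|$, $\partial(\mathcal Tv)/\partial\bar z=v$, and $\mathcal Tv$ is holomorphic near $\infty$. Put
$$Q\eta=(1-\chi)\eta+\mathcal Tv\ \text{ on }\mathbb P^1\setminus\overline{D_1},\qquad P\eta=-\chi\eta+\mathcal Tv\ \text{ on }D_2,$$
where $(1-\chi)\eta$ is extended by $0$ off $D_2$ and $\chi\eta$ by $0$ to $\overline{D_1}$. Both are holomorphic, since $\partial/\partial\bar z$ of the first term is $-v$ in each case. They are bounded by $C\|\eta\|$, depend linearly on $\eta$, and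
$$Q\eta-P\eta=\eta\quad\text{on }A .$$
They commute with $\eta\mapsto\eta^c$, $\eta^c(z)=\overline{\eta(\bar z)}$. Indeed $\chi_{\bar z}=\frac12(\chi_x+i\chi_y)$, and $\chi(\bar z)=\chi(z)$ makes $\chi_x$ even and $\chi_y$ odd under $z\mapsto\bar z$; as $\chi$ is real, $\overline{\chi_{\bar z}(\bar z)}=\chi_{\bar z}(z)$, so $v^c=\eta^c\chi_{\bar z}$. And $(\mathcal Tv)^c=\mathcal T(v^c)$ by the substitution $\zeta\mapsto\bar\zeta$.

**Step 6: solving (4) by a contraction.** The right side of (4) depends on $\beta$, so we need a fixed point. Consider
$$\beta\mapsto P\big[\kappa_\rho(\cdot,\beta(\cdot))\big]\big|_A$$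
on the closed ball of radius $\epsilon/2$ in the closed real subspace $\{\eta\in\mathcal H:\eta^c=\eta\}$. By (3) and the bound on $P$, for $\|\rho\|_A$ small it maps this ball to itself and is a contraction. Let $\beta$ be its fixed point; extend it to $D_2$ by $\beta:=P[\kappa_\rho(\cdot,\beta)]$, and put $\alpha:=Q[\kappa_\rho(\cdot,\beta)]$ on $\mathbb P^1\setminus\overline{D_1}$. Then (4) holds, both functions are real, and $\sup|\alpha|,\sup|\beta|\le C\|\rho\|_A$; so they take values in $\Omega$ for $\|\rho\|_A$ small. Hence
$$G(z)=E(z,\alpha(z))\ \ (z\in\mathbb P^1\setminus\overline{D_1}),\qquad G(z)=E_\rho(z,\beta(z))\ \ (z\in D_2)$$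
is a well-defined real holomorphic map $\mathbb P^1\to X$, that is, a rational curve defined over $\mathbb R$.

**Step 7: the new curves converge to $M_cg$.** For $\rho=\rho_k$ with $k$ large we obtain $G_k,\alpha_k,\beta_k$. By (2), $\alpha_k\to0$ and $\beta_k\to0$ uniformly, hence with all derivatives on compact subsets of $\mathbb P^1\setminus\overline{D_1}$ and of $D_2$ respectively. On the compact set $\mathbb{RP}^1\setminus(j_0-\frac58r,\,j_1+\frac58r)$, which lies in $\mathbb P^1\setminus\overline{D_1}$, $G_k\to E(\cdot,0)=g=M_cg$ in $C^\infty$. On $[j_0-\frac34r,\,j_1+\frac34r]\subset D_2$,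
$$G_k(u)=\tau\big(\psi(E(u,\beta_k(u)))+(0,\rho_k(u))\big)\to\tau\big(\psi(g(u))+(0,c(u))\big)=M_cg(u)\quad\text{in }C^\infty$$
by (2). The interiors of these two sets cover $\mathbb{RP}^1$. So $G_k\to M_cg$ in $C^\infty$, and $M_cg\in\mathcal R$. $\square$

## 8. From tube moves to homotopies

Fix $x\in X(\mathbb R)$ and take $n$ tubes $(\tau_j,O_j,\psi_j=(b_j,w_j))$ at $x$ as in (F3). The aim is to move any point near $x$ to any other by successive tube moves, smoothly in both points. For $p\in O_j\cap X(\mathbb R)$ and $t\in\mathbb R$ put $m_j(p,t)=\tau_j(b_j(p),w_j(p)+t)$. This is smooth with values in $X(\mathbb R)$, $m_j(p,0)=p$, and $\partial_tm_j(x,0)=\partial_w\tau_j(0,0)$. For $(p,t)\in X(\mathbb R)\times\mathbb R^n$ near $(x,0)$ let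
$$\mu(p,t)=m_1(m_2(\cdots m_n(p,t_n)\cdots,t_2),t_1).$$
Then $\mu(p,0)=p$ and $\partial_{t_j}\mu(x,0)=\partial_w\tau_j(0,0)$. These vectors form a basis, so $(p,t)\mapsto(p,\mu(p,t))$ is a local diffeomorphism at $(x,0)$. Inverting it, we get an open $U_x\ni x$ in $X(\mathbb R)$ and a smooth $t=(t_1,\dots,t_n):U_x\times U_x\to\mathbb R^n$ with
$$\mu(p,t(p,q))=q,\qquad t(p,p)=0. \tag{5}$$
For $p=q=x$ all the intermediate points $m_j(\cdots m_n(p,t_n)\cdots,t_j)$ equal $x$. So after shrinking $U_x$ we may assume that for $p,q\in U_x$ and $t=t(p,q)$ the point $p$ and all intermediate points lie in $\bigcap_iO_i$.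

**Lemma 3.** Let $f\in\mathcal R$, let $J\subsetneq\mathbb S^1$ be a closed arc, and let $f':\mathbb S^1\to X(\mathbb R)$ be smooth, with $f(J),f'(J)\subset U_x$ and $f'=f$ outside a compact subset $K$ of the interior of $J$. Then $f'\in\mathcal R$.

*Proof.* The functions $c_j(u)=t_j(f(u),f'(u))$, $u\in J$, vanish on $J\setminus K$, because $t(p,p)=0$. Extended by $0$ they are smooth with support in $K$. Apply Lemma 2 successively with $(\tau_n,c_n)$, $(\tau_{n-1},c_{n-1})$, …, $(\tau_1,c_1)$; at each stage the current map sends $J$ into $\bigcap_iO_i$, so the lemma applies and the result lies in $\mathcal R$. By (5) the last map is $\mu(f(u),t(f(u),f'(u)))=f'(u)$ on $J$, and $f=f'$ off $K$. $\square$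

**Proof of Theorem 1, granting (F1)–(F3).** Let $f:\mathbb S^1\to X(\mathbb R)$ be $C^\infty$ and homotopic to a rational curve $g$. There is a $C^\infty$ homotopy $H:\mathbb S^1\times[0,1]\to X(\mathbb R)$ from $g$ to $f$: make a continuous homotopy stationary near the ends and apply the relative Whitney approximation theorem. By the Lebesgue number lemma there are $0=t_0<\dots<t_N=1$ and closed arcs $J_1,\dots,J_\ell\subsetneq\mathbb S^1$, with interiors covering $\mathbb S^1$, such that each $H(J_i\times[t_{a-1},t_a])$ lies in some $U_x$. Let $(\chi_i)$ be a smooth partition of unity with $\operatorname{supp}\chi_i\subset\operatorname{int}J_i$. Put, for $1\le a\le N$ and $0\le i\le\ell$,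
$$f_{a,i}(u)=H\big(u,\ t_{a-1}+(t_a-t_{a-1})(\chi_1+\dots+\chi_i)(u)\big).$$
Then $f_{1,0}=g\in\mathcal R$, $f_{a,\ell}=f_{a+1,0}$ and $f_{N,\ell}=f$. The maps $f_{a,i-1}$ and $f_{a,i}$ agree off $\operatorname{supp}\chi_i$, a compact subset of $\operatorname{int}J_i$, and both map $J_i$ into the same $U_x$. By Lemma 3 and induction all $f_{a,i}$ lie in $\mathcal R$. In particular $f\in\mathcal R$. Together with Section 4 this proves Theorem 1. $\square$

The number of steps depends only on the homotopy and the sets $U_x$, never on the approximating curves. It remains to prove (F1)–(F3).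

## 9. Graphs through a fixed point, and deformations of compact curves

**Graphs as curves in a blow-up.** We shall deform a map $g:\mathbb P^1\to X$ by deforming its graph, sometimes keeping $g(0)$ fixed. Let $Z=\emptyset$ or $Z=[0]$, a divisor on $\mathbb P^1$. We write $g'\equiv g$ along $Z$ to mean: no condition if $Z=\emptyset$, and $g'(0)=g(0)$ if $Z=[0]$. Let $\Gamma\subset Y:=\mathbb P^1\times X$ be the graph of $g$. Put $Y_\emptyset=Y$, let $Y_{[0]}$ be the blow-up of $Y$ at the point $(0,g(0))$, and let $\Gamma'\subset Y_Z$ be the strict transform of $\Gamma$. In local coordinates $(t,x)$ of $Y$ with $\Gamma=\{x=0\}$ and $t(0)=0$, the relevant chart of $Y_{[0]}$ has coordinates $(t,x')$ with $x=tx'$; call it *the chart over $0$*. Two consequences: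

* $Y_Z\to\mathbb P^1$ is a submersion in this chart and away from the fiber over $0$. A section in this chart, $(t,x'(t))$, maps to $(t,tx'(t))$; conversely $x(t)$ with $x(0)=0$ is $t$ times a holomorphic function. So the sections of $Y_{[0]}\to\mathbb P^1$ that meet the fiber over $0$ in this chart are exactly the strict transforms of graphs of maps $g'$ with $g'(0)=g(0)$.
* The normal bundle of such a section is the relative tangent bundle restricted to it. Since $\partial_{x'}=t\,\partial_x$, it equals $g'^*T(-Z)\subset g'^*T$. In particular $N_{\Gamma'/Y_Z}=g^*T(-Z)$.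

**Example.** Locally let $X$ be a line with coordinate $x$ and $g\equiv0$. The graph of $g'(t)=2t$ lifts to the section $x'=2$. The graph of $1+t$ does not meet the center of the blow-up and, near $t=0$, is not in the chart over $0$.

If $g$ is real, $Y_Z$ carries an induced antiholomorphic involution.

**The Douady space.** $\mathrm{Dou}(Y_Z)$ parametrizes the compact complex subspaces of $Y_Z$ and represents the functor of flat proper families of them (Douady 1966). Let $C^*\subset Y_Z$ be a compact local complete intersection curve with ideal $I$ and normal bundle $N=\mathcal Hom(I/I^2,\mathcal O_{C^*})$. The tangent space at $[C^*]$ is $H^0(C^*,N)$. Over a small extension, embedded deformations lift locally (lift the equations), the local lifts form a torsor under $N$, and the obstruction to a global lift lies in $H^1(C^*,N)$. So *if $H^1(C^*,N)=0$, then $\mathrm{Dou}(Y_Z)$ is smooth at $[C^*]$ with tangent space $H^0(C^*,N)$.*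

**Example.** In $\mathbb P^1\times\mathbb P^1$ with coordinates $(t,x)$ let $C^*=\{x=0\}$. Then $N=\mathcal O$, $H^1(N)=0$, $H^0(N)=\mathbb C$, and the nearby subspaces are the curves $x=\text{const}$.

By functoriality, an antiholomorphic involution of $Y_Z$ induces one, $\sigma$, on $\mathrm{Dou}(Y_Z)$. At a smooth $\sigma$-fixed point $[C^*]$ there is a *real chart*: if $\varphi$ is a chart to $H^0(N)$ with differential the identity, then $\frac12(\varphi+\mathrm{conj}\circ\varphi\circ\sigma)$ is holomorphic with differential the identity, so it is again a chart near $[C^*]$, and it is real.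

We also use semicontinuity: for a flat proper family $\mathcal C\to M$ and a vector bundle on $\mathcal C$, the vanishing of $H^1$ on the fibers is an open condition on $M$, and $h^0$ is upper semicontinuous.

**Fact 4.** Let $M$ be a neighborhood of a point $m_0$ in a manifold, $\mathcal C\to M$ flat and proper, $\pi:\mathcal C\to M\times\mathbb P^1$ an $M$-morphism, and $K\subset\mathbb P^1$ compact. If $\pi$ restricted to the fiber over $m_0$ is an isomorphism over an open neighborhood of $K$, then after shrinking $M$, $\pi$ is an isomorphism over a neighborhood of $M\times K$.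

*Proof.* Let $c\in K$, and let $\tilde c$ be the unique preimage of $(m_0,c)$. First, $\pi$ is a local isomorphism at $\tilde c$. Let $R\to S$ be the map of local rings at $(m_0,c)$ and $\tilde c$, and $\mathfrak m$ the maximal ideal of $\mathcal O_{M,m_0}$. By hypothesis $R/\mathfrak mR\to S/\mathfrak mS$ is an isomorphism. So $S$ modulo the maximal ideal of $R$ is one-dimensional, $S$ is finite over $R$ (Weierstrass preparation), and $R\to S$ is surjective by Nakayama. Let $I$ be its kernel. Since $S$ is flat over $\mathcal O_{M,m_0}$, $I/\mathfrak mI\to R/\mathfrak mR$ is injective with image $0$, so $I=\mathfrak mI$ and $I=0$ by Nakayama. Thus $\pi$ maps some open $W\ni\tilde c$ isomorphically onto an open set $W'$. Next, $\pi$ is proper, so $\pi(\mathcal C\setminus W)$ is closed, and it does not contain $(m_0,c)$. Over $W'\setminus\pi(\mathcal C\setminus W)$ the map $\pi$ is an isomorphism. Cover $\{m_0\}\times K$ by finitely many such open sets and shrink $M$. $\square$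

## 10. Families of curves with prescribed infinitesimal motion

**Lemma 5.** Let $g:\mathbb P^1\to X$ satisfy $H^1(\mathbb P^1,g^*T(-Z))=0$ and put $V=H^0(\mathbb P^1,g^*T(-Z))$. There are a ball $\Omega\subset V$ about $0$ and a holomorphic $E:\mathbb P^1\times\Omega\to X$ with $E(\cdot,0)=g$, $E(\cdot,y)\equiv g$ along $Z$, and $\partial_yE(z,0)s=s(z)\in T_{g(z)}$ for $s\in V$. If $g$ is real, $\Omega$ may be taken conjugation-invariant and $E$ real.

*Proof.* By Section 9, $N_{\Gamma'}=g^*T(-Z)$, so $\mathrm{Dou}(Y_Z)$ is smooth at $[\Gamma']$ with tangent space $V$. Let $M$ be a small neighborhood and $\mathcal C\subset M\times Y_Z$ the universal family. Since $\Gamma'$ is a section, Fact 4 with $K=\mathbb P^1$ lets us assume $\mathcal C\cong M\times\mathbb P^1$. So all members of $\mathcal C$ are sections of $Y_Z\to\mathbb P^1$; being close to $\Gamma'$, they lie in the chart over $0$ if $Z=[0]$. They correspond to maps $g_m\equiv g$ along $Z$. Take a chart $\varphi:M\to V$ with differential the identity, a real chart if $g$ is real, and put $E(z,y)=g_{\varphi^{-1}(y)}(z)$. It is holomorphic, being the composite $\mathbb P^1\times M\cong\mathcal C\to Y_Z\to X$.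 The tangent vector $s\in H^0(N_{\Gamma'})$ is the first-order vertical displacement, so $\partial_yE(z,0)s=s(z)$. $\square$

With $Z=\emptyset$ and $g$ free this is (F1).

## 11. Teeth

We now build auxiliary very positive curves through *every* point of $X(\mathbb C)$, in enough directions.

**Lemma 6.** For every $x\in X(\mathbb C)$ the set of vectors $h'(0)$, where $h:\mathbb P^1\to X(\mathbb C)$ is an embedding with $h(0)=x$ and $h^*T$ ample, contains a nonempty open subset of $T_xX$.

**Step 1: one such $h$.** Write $x=(x_1,c)\in X_1\times\mathbb P^1$. We want to use the theorem of Kollár–Miyaoka–Mori (Kollár, *Rational Curves on Algebraic Varieties*, IV.3.9): through any finite set of points of a smooth projective rationally connected complex variety passes a rational curve with ample pulled-back tangent bundle. Since $X_1$ is only proper, we first pass to a projective model. By Chow's lemma and Hironaka there is a proper birational $\pi:X'\to X_1(\mathbb C)$ with $X'$ smooth projective. $X'$ is rationally connected: a rational curve joining two general points of $X_1$ meets the locus where $\pi$ is an isomorphism, hence lifts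 to $X'$ by properness. Choose $x'\in\pi^{-1}(x_1)$, and $y'\in X'$ at which $\pi$ is a local isomorphism. By the theorem there is $h':\mathbb P^1\to X'$ through $x'$ and $y'$ with $h'^*T_{X'}$ ample. Put $h_1=\pi h'$, parametrized so that $h_1(0)=x_1$.

The bundle $h_1^*T_{X_1}$ is ample. Indeed $h'^*T_{X'}\to h_1^*T_{X_1}$ is an isomorphism at a point mapping to $y'$, hence generically. A summand $\mathcal O(a)$, $a\le0$, of $h_1^*T_{X_1}$ would receive only the zero map from the ample bundle $h'^*T_{X'}$, contradicting generic surjectivity.

Now let $\phi\in\mathrm{Aut}\,\mathbb P^1$ with $\phi(0)=c$, and $h=(h_1,\phi)$. It is an embedding because $\phi$ is an automorphism; this is what the factor $\mathbb P^1$ is for. Moreover $h(0)=x$, and $h^*T=h_1^*T_{X_1}\oplus\mathcal O(2)$ is ample.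

**Step 2: an open set of directions.** Apply Lemma 5 to $h$ and $Z=[0]$, which is allowed since $H^1(h^*T(-1))=0$. All $E(\cdot,y)$ map $0$ to $x$, so $y\mapsto\partial_zE(0,y)$ is a map to $T_xX$. Its derivative at $y=0$ sends $s\in H^0(h^*T(-[0]))$, a section of $h^*T$ vanishing at $0$, to $(s/z)(0)$. This is onto $T_xX$, because $h^*T(-[0])$ has only summands of degree $\ge0$ and is therefore globally generated. So the vectors $\partial_zE(0,y)$, for $y$ in any small ball, contain a nonempty open set.

For $y$ small the $\mathbb P^1$-component of $E(\cdot,y)$ still has degree $1$, so it is an automorphism and $E(\cdot,y)$ is an embedding. And $E(\cdot,y)^*T$ is still ample, since ampleness means $H^1(E(\cdot,y)^*T(-2))=0$, an open condition on $y$. $\square$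

## 12. Freeing a curve by attaching teeth

**Lemma 7.** Let $g:\mathbb P^1\to X$ be a real morphism and $Z\in\{\emptyset,[0]\}$. There are real morphisms $g_k:\mathbb P^1\to X$, $g_k\equiv g$ along $Z$, converging to $g$ uniformly on a complex neighborhood of $\mathbb{RP}^1$, with $H^1(\mathbb P^1,g_k^*T(-Z)\otimes\mathcal O(-1))=0$; equivalently, all summands of $g_k^*T(-Z)$ have degree $\ge0$.

With $Z=\emptyset$ this is (F2). Here is the mechanism in a toy case. In $\mathbb P^1\times\mathbb P^1$, with coordinates $(t,x)$, take the graph $x=0$ of a constant map and attach the two vertical lines $t=p$, $t=\bar p$ with $p$ nonreal and $\neq\infty$. The union $(t-p)(t-\bar p)x=0$ deforms to $(t-p)(t-\bar p)x=\varepsilon$, the graph of $\varepsilon/((t-p)(t-\bar p))$. For real $\varepsilon\to0$ this is a real map which converges to $0$ uniformly away from $p,\bar p$. So attaching a tooth amounts to allowing a small pole in the direction of the tooth.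

**Step 1: choosing the teeth.** We choose enough teeth to kill the cohomology. Put $S=g^*T(-Z)$. For distinct points $p_i\notin Z$ and $0\ne v_i\in S_{p_i}=T_{g(p_i)}$ let $S'$, with $S\subset S'\subset S(\sum p_i)$, be the sheaf of sections with at most simple poles at the $p_i$, with polar part in the direction $v_i$. In a local frame $e_1=v_i,e_2,\dots$ and a local coordinate $t$, $S'$ has frame $t^{-1}e_1,e_2,\dots$, so its dual has frame $te_1^*,e_2^*,\dots$; that is, $S'^\vee=\{\varphi\in S^\vee:\varphi(p_i)(v_i)=0\}$. By Serre duality, $H^1(S'(-1))^*=H^0(S'^\vee(1)\otimes\mathcal O(-2))$, so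
$$H^1(S'(-1))^*=\{\varphi\in H^0(\mathbb P^1,S^\vee\otimes\mathcal O(-1)):\varphi(p_i)(v_i)=0\ \text{for all }i\}. \tag{6}$$

Suppose a conjugation-invariant finite set of pairs $(p_i,v_i)$, $p_i$ nonreal, has been chosen (at first the empty set), and the space (6) is nonzero. Take $\varphi\ne0$ in it, and a nonreal $p$ different from all $p_i$ with $\varphi(p)\ne0$. By Lemma 6 there is an embedding $h$ with $h^*T$ ample, $h(0)=g(p)$ and $\varphi(p)(h'(0))\ne0$, because a hyperplane contains no nonempty open set. Add $(p,h'(0))$ with the *tooth* $h$, and $(\bar p,\overline{h'(0)})$ with the tooth $\bar h(z)=\overline{h(\bar z)}$; note that $\bar h(0)=\overline{g(p)}=g(\bar p)$. The new space (6) no longer contains $\varphi$, so the dimension drops. After finitely many steps we have a finite conjugation-invariant set of $(p_i,h_i)$, $p_i$ nonreal and distinct, $v_i=h_i'(0)$, with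
$$H^1(\mathbb P^1,S'(-1))=0. \tag{7}$$
Consequently $H^1(S')=0$ and $S'$ is globally generated.

**Example.** Let $n=2$, $g$ constant and $Z=[0]$, so $S=\mathcal O(-1)^2$ and $S^\vee(-1)=\mathcal O^2$. The sections $\varphi$ are constant linear forms on $\mathbb C^2$. One pair of teeth with directions $v,\bar v$ linearly independent forces $\varphi=0$, and $S'\cong\mathcal O\oplus\mathcal O$, since $S'$ has degree $-2+2=0$ and all its summands have degree $\ge 0$.

**Step 2: the comb and its normal bundle.** We glue the teeth to the graph and compute the bundle that governs deformations. Let $T_i=\{p_i\}\times h_i(\mathbb P^1)$ and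
$$C^*=\Gamma'\cup\bigcup_iT_i\subset Y_Z .$$
The $T_i$ lie in distinct fibers, over points $p_i\notin Z$, so they are disjoint and do not meet the blown-up fiber. Each $T_i$ is a smooth curve that meets $\Gamma'$ only in $q_i=(p_i,g(p_i))$. Choose coordinates $(y,\zeta)$, $\zeta\in\mathbb C^{n-1}$, on $X$ centered at $g(p_i)$ in which $h_i(\mathbb P^1)=\{\zeta=0\}$, let $x$ be a coordinate of the base at $p_i$, and subtract from $y,\zeta$ their values along $g(x)$. This gives coordinates $(x,y,\zeta)$ of $Y_Z$ at $q_i$ with $\Gamma'=\{y=\zeta=0\}$ and $T_i=\{x=\zeta=0\}$. So $I_{C^*}=(xy,\zeta)$ there, and $C^*$ is a connected reduced nodal local complete intersection curve, conjugation-invariant as a subspace. Let $N$ be its normal bundle; near $q_i$ it is free, with frame dual to $xy,\zeta_1,\dots,\zeta_{n-1}$.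

On $\Gamma'$: restricting homomorphisms from $I_{\Gamma'}=(y,\zeta)$ to $I_{C^*}$ gives a map $N_{\Gamma'}\to N|_{\Gamma'}$ sending $\psi$ to $(xy\mapsto x\psi(y),\ \zeta\mapsto\psi(\zeta))$. So it is multiplication by $x$ on the $y$-component and the identity on the $\zeta$-components. Hence $N|_{\Gamma'}$ consists of the sections of $N_{\Gamma'}=S$ with at most simple poles at the $p_i$ in the direction $\partial_y$, which is the direction $v_i$ of $T_i$. That is, $N|_{\Gamma'}=S'$.

On $T_i$: likewise $N_{T_i}\hookrightarrow N|_{T_i}$ with torsion cokernel. Now $N_{T_i}=N_{h_i/X}\oplus\mathcal O$, where $N_{h_i/X}$ is the normal bundle of $h_i(\mathbb P^1)$ in $X$. It is a quotient of the ample bundle $h_i^*T$, so it is ample and $H^1(N_{T_i}(-q_i))=0$. Since the cokernel is torsion, $H^1(N_{T_i}(-q_i))\to H^1(N|_{T_i}(-q_i))$ is onto, so $H^1(N|_{T_i}(-q_i))=0$.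

**Step 3: cohomology of the comb.** Functions on $C^*$ vanishing on $\Gamma'$ are functions on the teeth vanishing at the $q_i$, so we have
$$0\to\bigoplus_iN|_{T_i}(-q_i)\to N\to N|_{\Gamma'}=S'\to0 .$$
Let $\mathrm{pr}:Y_Z\to\mathbb P^1$ be the projection. The line bundle $\mathrm{pr}^*\mathcal O(-1)$ is trivial on each $T_i$ and restricts to $\mathcal O(-1)$ on $\Gamma'$. From this sequence, its twist by $\mathrm{pr}^*\mathcal O(-1)$, Step 2 and (7) we get:

* $H^1(C^*,N)=0$ and $H^1(C^*,N\otimes\mathrm{pr}^*\mathcal O(-1))=0$;
* $H^0(N)\to H^0(S')$ is onto and $S'$ is globally generated, so $N$ is generated by global sections at each $q_i$.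

**Step 4: real smoothings.** We find real deformations of $C^*$ that smooth every node. By Step 3, $\mathrm{Dou}(Y_Z)$ is smooth at the real point $m_0=[C^*]$. Let $M$ be a small connected conjugation-invariant neighborhood with a real chart, so $M\subset\mathbb C^d$ and its real points are $M(\mathbb R)=M\cap\mathbb R^d$. Let $\mathcal C\subset M\times Y_Z$ be the universal family, with fibers $C_m$. By flatness, generators of $I_{C^*}$ lift to generators of the ideal of $\mathcal C$. So near $(m_0,q_i)$ the family is given by
$$xy+a_0(m,x,y,\zeta)=0,\qquad\zeta_j+a_j(m,x,y,\zeta)=0\quad(1\le j\le n-1),$$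
with all $a_j$ vanishing at $m=m_0$. Solve the last $n-1$ equations for $\zeta=\zeta(m,x,y)$, with $\zeta(m_0,x,y)=0$. Then $\mathcal C$ is given by $F_i(m,x,y):=xy+a_0(m,x,y,\zeta(m,x,y))=0$, and $F_i(m_0,x,y)=xy$. For $m$ near $m_0$, $F_i(m,\cdot)$ has exactly one critical point near $(0,0)$; it is nondegenerate and depends holomorphically on $m$. Let $s_i(m)$ be the critical value. If $s_i(m)\ne0$, then $C_m$ is smooth near $q_i$.

Next, $ds_i(m_0)\ne0$. At the critical point the $(x,y)$-gradient vanishes, so $ds_i(m_0)v=\partial_vF_i(m_0,0,0)$; and this is $\partial_va_0(m_0,0,0,0)$, because $a_0(m_0,\cdot)=0$, so that the dependence of $\zeta$ on $m$ contributes nothing. Let $\psi\in H^0(N)$ correspond to the tangent vector $v$. Up to sign, $\psi$ sends the equation $xy$ to the first-order change $\partial_va_0$ restricted to $C^*$, so $ds_i(m_0)v=\pm\psi(xy)(q_i)$. Since $N$ is generated by global sections at $q_i$, some $\psi$ has $\psi(xy)(q_i)\ne0$.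

So $\prod_is_i$ is a holomorphic function, not identically $0$ on the connected $M$. It cannot vanish on a nonempty open subset of $M\cap\mathbb R^d$, since then all its derivatives would vanish at a point. Choose real $m_k\to m_0$ with $\prod_is_i(m_k)\ne0$, and put $C_k=C_{m_k}$.

For $k$ large $C_k$ is smooth: near the $q_i$ by the choice of $m_k$, and elsewhere because $\mathcal C\to M$ is smooth at the points of $C^*$ other than the $q_i$, smoothness is open, and $\mathcal C\to M$ is proper. It is real because $m_k$ is. It is connected because $h^0(\mathcal O_{C_k})\le h^0(\mathcal O_{C^*})=1$.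

**Step 5: the smoothings are graphs.** Let $K$ be a compact neighborhood of $\mathbb{RP}^1$ in $\mathbb P^1\setminus\{p_i\}$. Over a neighborhood of $K$ the curve $C^*$ is just $\Gamma'$, so $C^*\to\mathbb P^1$ is an isomorphism there. By Fact 4 the map $C_k\to\mathbb P^1$ is an isomorphism over $K$ for $k$ large. So it has degree $1$, and nothing is contracted, as $C_k$ is irreducible. A degree-one map of smooth connected compact curves is an isomorphism, so $C_k$ is a section of $Y_Z\to\mathbb P^1$. Also by Fact 4 the part of $\mathcal C$ over a neighborhood of $M\times K$ is a holomorphic family of sections, so over $K$ the $C_k$ converge uniformly to $\Gamma'$. If $Z=[0]$, then, since $0\in K$, they meet the fiber over $0$ in the chart over $0$. Hence $C_k$ corresponds to a real morphism $g_k$ with $g_k\equiv g$ along $Z$, and $g_k\to g$ uniformly on $K$.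

**Step 6: positivity passes to the smoothings.** Near $C^*$ the family $\mathcal C\subset M\times Y_Z$ is a local complete intersection, and its normal bundle restricts to $N_{C_m}$ on each $C_m$. By semicontinuity and Step 3, $H^1(C_k,N_{C_k}\otimes\mathrm{pr}^*\mathcal O(-1))=0$ for $k$ large. By Section 9, $N_{C_k}=g_k^*T(-Z)$, and $\mathrm{pr}^*\mathcal O(-1)$ is $\mathcal O(-1)$ on $C_k\cong\mathbb P^1$. $\square$

## 13. Tubes exist in a basis of directions

**Lemma 8.** For every $x\in X(\mathbb R)$ there are $n$ tubes $(\tau_j,O_j,\psi_j)$ at $x$, $j=1,\dots,n$, whose directions $\partial_w\tau_j(0,0)$ form a basis of $T_xX(\mathbb R)$.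

**Step 1: real curves through $x$ in a basis of directions.** Lemma 7 for the constant map $g\equiv x$ and $Z=[0]$ gives a real $h$ with $h(0)=x$ and all summands of $h^*T(-[0])$ of degree $\ge0$; that is, $h^*T$ is ample. Apply the real case of Lemma 5 to $(h,[0])$. As in Step 2 of Lemma 6, the derivative at $0$ of $y\mapsto\partial_zE(0,y)$ is a surjective linear map $V\to T_xX$. It is real, so it is surjective on real points: if $s$ is a preimage of a real vector, so is $\frac12(s+s^c)$, where $s^c(z)=\overline{s(\bar z)}$. Thus the vectors $\partial_zE(0,y)$, $y$ real and small, fill a nonempty open subset of $T_xX(\mathbb R)$; for real $y$ the curve $E(\cdot,y)$ is real, and for small $y$ its pulled-back tangent bundle is ample. A nonempty open set spans, so we can choose real curves $h_1,\dots,h_n$ among the $E(\cdot,y)$ such that the $h_j'(0)$ form a basis of $T_xX(\mathbb R)$.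

**Step 2: thickening each curve to a tube.** Let $E^j$ be the real family of Lemma 5 for $h_j$ with $Z=\emptyset$; this applies since $H^1(h_j^*T)=0$. Evaluation at $0$, $H^0(h_j^*T)\to T_xX$, is onto, because $h_j^*T$ is globally generated. Choose an $(n-1)$-dimensional subspace $V_j\subset H^0(h_j^*T)$, defined over $\mathbb R$, which evaluation maps isomorphically onto a complement of the line spanned by $h_j'(0)$. Identify $V_j\cong\mathbb C^{n-1}$ by a real basis, and put
$$\tau_j(b,w)=E^j(w,b),\qquad b\in B_j,\ w\in\mathbb P^1,$$
where $B_j\subset V_j$ is a small conjugation-invariant ball about $0$. Then $\tau_j$ is real and holomorphic, $\tau_j(0,0)=h_j(0)=x$, $\partial_w\tau_j(0,0)=h_j'(0)$, and $\partial_b\tau_j(0,0)s=s(0)$ for $s\in V_j$. So $d\tau_j(0,0)$ is an isomorphism. Take a small conjugation-invariant neighborhood of $(0,0)$ in $B_j\times\mathbb C$ on which $\tau_j$ is an open embedding, let $O_j$ be its image, and let $\psi_j:O_j\to B_j\times\mathbb C$ be the inverse. Then $\psi_j$ is real, $\psi_j(x)=(0,0)$ and $\tau_j\circ\psi_j=\mathrm{id}_{O_j}$. $\square$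

This is (F3), the last of the facts used in Section 8, so Theorem 1 is proved. $\blacksquare$
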